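# Bijections for maximal $I_{2k-1}$-avoiding matrices and their symmetry classes

## 1. Three matrices, then twenty

Fill a $3\times 3$ array with zeros and ones, using as many ones as possible, so that no three ones run strictly down and to the right. Three such positions need rows $1<2<3$ and columns $1<2<3$, so the only forbidden triple is the main diagonal. One zero on the main diagonal is enough. There are three optimal matrices, with the zero at $(1,1)$, $(2,2)$ or $(3,3)$. All three are symmetric in the main diagonal. One of them (zero at $(2,2)$) is symmetric in the antidiagonal, one is invariant under the half turn, and one is symmetric in both diagonals. Note that $3=3\cdot 1$ and $1=1^2$.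

Now take a $4\times4$ array and again forbid three ones running strictly down and to the right. On a diagonal $j-i=d$ any two cells are in strictly south-east position, so each diagonal carries at most two ones. The main diagonal therefore has at least two zeros, and each of the diagonals $d=\pm1$ has at least one. So there are at most $12$ ones. With exactly $12$ ones there are two ones on each diagonal $-2\le d\le 2$, and the two corner cells $d=\pm3$ are ones.

Record a cell by its diagonal and its *height* $h=i+j-5$, and let $H_d$ be the set of heights of the ones on diagonal $d$. Then $H_{\pm2}=\{-1,1\}$; $H_{\pm1}$ is a two-element subset of $\{-2,0,2\}$; $H_0$ is a two-element subset of $\{-3,-1,1,3\}$. Neighboring diagonals constrain each other: from one diagonal to the next, the lower one and the upper one each change height by exactly $\pm1$. If the $t$-th one jumped by $3$ or more, the first $t$ ones of one of the two diagonals followed by the last $3-t$ ones of the other would be a strict chain of three ones. Proposition 2 below proves this, and also that nothing else is required. For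 each $H_0$ the possible $H_{-1}$ are:

| $H_0$ | possible $H_{-1}$ | number |
|---|---|---|
| $\{-3,-1\}$ | $\{-2,0\}$ | 1 |
| $\{-3,1\}$ | $\{-2,0\},\{-2,2\}$ | 2 |
| $\{-1,1\}$ | $\{-2,0\},\{-2,2\},\{0,2\}$ | 3 |
| $\{-3,3\}$ | $\{-2,2\}$ | 1 |
| $\{-1,3\}$ | $\{-2,2\},\{0,2\}$ | 2 |
| $\{1,3\}$ | $\{0,2\}$ | 1 |

The possible $H_1$ are the same, independently. Altogether there are $1+4+9+1+4+1=20$ matrices. Reflection in the main diagonal sends $d$ to $-d$ and keeps $h$, so the diagonally symmetric matrices have $H_1=H_{-1}$, and there are $1+2+3+1+2+1=10$ of them. Reflection in the antidiagonal sends $h$ to $-h$ and keeps $d$. Symmetry forces $H_{\pm1}=\{-2,2\}$ and $H_0\in\{\{-1,1\},\{-3,3\}\}$, so there are $2$ such matrices. The half turn sends $(d,h)$ to $(-d,-h)$. Symmetry requires $H_0=-H_0$ and $H_1=-H_{-1}$; this gives $3$ matrices with $H_0=\{-1,1\}$ and $1$ with $H_0=\{-3,3\}$, so $4$. Symmetric in both diagonals: $2$. Thus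
$$20=10\cdot 2,\qquad 4=2^2 .$$

Here is the general setting.

**Definition (avoidance).** Let $I_k$ be the $k\times k$ identity matrix. A $(0,1)$-matrix $M$ *contains* $I_k$ if there are rows $r_1<\dots<r_k$ and columns $c_1<\dots<c_k$ with $M_{r_i,c_i}=1$ for all $i$. Otherwise it is *$I_k$-avoiding*.

Brualdi and Cao proved that for $k\le\min(m,n)$ an $I_k$-avoiding $m\times n$ matrix has at most $(k-1)(m+n-k+1)=mn-(m-k+1)(n-k+1)$ ones, and that this is the maximum. A matrix attaining it is a *maximal $I_k$-avoiding matrix* (IAM). Write $\mathcal M^U_{m,n;k}$ for the set of all of them (*unrestricted*). For square matrices consider the subsets of $\mathcal M^U_{n,n;k}$ given by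

- $\mathcal M^{DS}_{n,n;k}$, diagonally symmetric: $M_{i,j}=M_{j,i}$;
- $\mathcal M^{AS}_{n,n;k}$, antidiagonally symmetric: $M_{i,j}=M_{n+1-j,n+1-i}$;
- $\mathcal M^{HTS}_{n,n;k}$, half-turn symmetric: $M_{i,j}=M_{n+1-i,n+1-j}$;
- $\mathcal M^{DAS}_{n,n;k}$, symmetric both diagonally and antidiagonally.

From explicit product formulas for the sizes of these classes one verifies directly that for positive integers with $2\le 2k-1\le n$
$$|\mathcal M^{U}_{n,n;2k-1}|=|\mathcal M^{DS}_{n,n;2k-1}|\cdot|\mathcal M^{AS}_{n,n;2k-1}|,\tag{1}$$
$$|\mathcal M^{HTS}_{n,n;2k-1}|=|\mathcal M^{DAS}_{n,n;2k-1}|^2.\tag{2}$$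
The problem, from Sen-Peng Eu and Yi-Lin Lee, "Enumeration of pattern-avoiding $(0,1)$-matrices and their symmetry classes", arXiv:2510.26168 (2025), is to prove (1) and (2) bijectively. The maps must be defined directly and uniformly in $n$ and $k$ from the structure of the matrices. Neither their definition nor the proof that they are bijections may use the known cardinalities or product formulas, or a ranking or enumeration of the sets.

Throughout $k\ge2$ (this is the hypothesis $2\le2k-1$) and $m=k-1\ge1$. We also need rectangular matrices. For $1\le r\le\min(n_1,n_2)$ let $\mathcal M^U_{n_1,n_2;r+1}$ be the set of $I_{r+1}$-avoiding $n_1\times n_2$ matrices with exactly $r(n_1+n_2-r)$ ones; if $r=\min(n_1,n_2)$ this is just the all-ones matrix. Let $\mathcal M^{HTS}_{n_1,n_2;r+1}$ be its subset invariant under the half turn.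

**Theorem A.** The composition of explicit maps in (8) is a bijection $\mathcal M^U_{n,n;2k-1}\to\mathcal M^{DS}_{n,n;2k-1}\times\mathcal M^{AS}_{n,n;2k-1}$ for all $2\le2k-1\le n$.

**Theorem B.** The composition of explicit maps in (14) is a bijection $\mathcal M^{HTS}_{n,n;2k-1}\to\mathcal M^{DAS}_{n,n;2k-1}\times\mathcal M^{DAS}_{n,n;2k-1}$ for all $2\le2k-1\le n$.

**Theorem C (supplement).**
(i) If $n_1\equiv n_2\pmod2$ and $2k-1\le\min(n_1,n_2)$, there is an explicit bijection $\mathcal M^{HTS}_{n_1,n_2;2k-1}\to\mathcal M^{U}_{\lceil n_1/2\rceil,\lfloor n_2/2\rfloor;k}\times\mathcal M^{U}_{\lfloor n_1/2\rfloor,\lceil n_2/2\rceil;k}$.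
(ii) There is an explicit bijection $\mathcal M^{DAS}_{n,n;2k-1}\to\mathcal M^U_{\lfloor n/2\rfloor,\lceil n/2\rceil;k}$.
(iii) For even index $K$, $2\le K\le n$, the analogue of (1) always fails; the analogue of (2) holds if and only if $n$ is even, and then both sides are $0$.

## 2. Diagonals, heights and nonintersecting paths

We first turn matrices into families of lattice paths, and these into tableaux.

**Definition (interlacing, chains).** For partitions, $\mu\prec\lambda$ means $\lambda_1\ge\mu_1\ge\lambda_2\ge\mu_2\ge\cdots$. We put $\lambda_0:=\infty$. $SSYT(\lambda,[N])$ is the set of semistandard tableaux of shape $\lambda$ with entries in $[N]=\{1,\dots,N\}$. A tableau $T$ is identified with the chain $\emptyset=T^{(0)}\prec T^{(1)}\prec\dots\prec T^{(N)}=\lambda$, where $T^{(j)}$ is the shape formed by the entries $\le j$; it has at most $j$ parts.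

For example, the tableau with first row $1\,1$ and second row $4\,4$, $N=4$, is the chain $\emptyset,(2),(2),(2),(2,2)$.

**Lemma 1.** Weakly increasing sequences $a_1\le\dots\le a_r$ of nonnegative integers correspond bijectively to partitions $\lambda$ with $\lambda_1\le r$ via $\lambda_i=\#\{t:a_t\ge i\}$. If $a\leftrightarrow\lambda$ and $a'\leftrightarrow\lambda'$, then $a'-a\in\{0,1\}^r$ if and only if $\lambda\prec\lambda'$.

*Proof.* Since $a$ is increasing, $\lambda_i\ge r+1-t$ if and only if $a_t\ge i$. So the inverse is $a_t=\#\{i\ge1:\lambda_i\ge r+1-t\}$. If $a_t\le a'_t\le a_t+1$ for all $t$, then $\lambda_i\le\lambda'_i$, and $\lambda'_{i+1}=\#\{t:a'_t\ge i+1\}\le\#\{t:a_t\ge i\}=\lambda_i$. Conversely, $\lambda_i\le\lambda'_i$ for all $i$ gives $a_t\le a'_t$, and $\lambda'_{i+1}\le\lambda_i$ gives $a'_t\le1+\#\{i\ge1:\lambda'_{i+1}\ge r+1-t\}\le1+a_t$. ∎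

Let $1\le r\le\min(n_1,n_2)$, $b_1=n_1-r$, $b_2=n_2-r$. A cell $(i,j)$ lies on diagonal $d=j-i$ and has coordinate $s=i+j$ there. A *strict chain* is a set of cells that increase strictly in both row and column.

**Proposition 2.** $\mathcal M^U_{n_1,n_2;r+1}$ is in bijection with families $p_1<\dots<p_r$ of functions $p_t:[-b_1,b_2]\to\mathbb Z$ with $p_t(-b_1)=b_1+2t$, $p_t(b_2)=b_2+2t$ and $|p_t(d+1)-p_t(d)|=1$. Here $p_1(d)<\dots<p_r(d)$ are the $s$-coordinates of the ones on diagonal $d$, and all cells on diagonals outside $[-b_1,b_2]$ are ones.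

*Proof.* **Step 1: counting ones on diagonals.** A diagonal of length $\ell$ is a strict chain, so it contains at most $\min(r,\ell)$ ones. Diagonals $-b_1$ and $b_2$ have length exactly $r$, those between them have length $\ge r$, and those outside have lengths $r-1,\dots,1$ on each side. So the number of ones is at most $r(b_1+b_2+1)+r(r-1)=r(n_1+n_2-r)$, and a maximal matrix has exactly $\min(r,\ell)$ ones on every diagonal. In particular the diagonals $-b_1$ and $b_2$ are full. Their cells are $(b_1+t,t)$ and $(t,b_2+t)$ for $1\le t\le r$, which gives the boundary values.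

**Step 2: the steps are $\pm1$.** Since $s\equiv d\pmod2$, the difference $p_t(d+1)-p_t(d)$ is odd. Let $(i,j)$ and $(i',j')$ be the $t$-th ones on diagonals $d$ and $d+1$. If the difference is $\ge3$, then $i'\ge i+1$ and $j'\ge j+2$, so the first $t$ ones of diagonal $d$ followed by the last $r-t+1$ ones of diagonal $d+1$ form a strict chain of length $r+1$, a contradiction. If it is $\le-3$, then $i'\le i-2$ and $j'\le j-1$, and the first $t$ ones of diagonal $d+1$ followed by the last $r-t+1$ of diagonal $d$ give the same contradiction.

**Step 3: every family gives a matrix.** Fill all diagonals outside $[-b_1,b_2]$ with ones. Path $t$ runs from $(b_1+t,t)$ to $(t,b_2+t)$ by north steps ($s$ decreases) and east steps ($s$ increases), so it stays inside the matrix. The number of ones is $r(b_1+b_2+1)+r(r-1)$, as required. For avoidance, extend path $t$ by the cells $(i,t)$ with $b_1+t\le i\le n_1$ and $(t,j)$ with $b_2+t\le j\le n_2$. A cell $(i,j)$ with $i-j>b_1$ has $j<n_1-b_1=r$ and $i>b_1+j$, so it lies on extended path $j$; similarly for $j-i>b_2$. So $r$ extended north-east paths cover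 all ones. No two cells of a north-east path are in strict south-east position, so a strict chain of ones has at most one cell on each path, hence at most $r$ cells. ∎

Call a step *up* if $s$ increases and *down* if it decreases. Each path has $b_2$ up steps. Let $a_t^{(\ell)}$ be the number of up steps of path $t$ among its first $\ell$ steps. After $\ell$ steps $p_t=b_1+2t+2a_t^{(\ell)}-\ell$, so $p_t<p_{t+1}$ if and only if $a_t^{(\ell)}\le a_{t+1}^{(\ell)}$. Put $\lambda_i^{(\ell)}=\#\{t:a_t^{(\ell)}\ge i\}$. By Lemma 1,
$$\mathcal M^U_{n_1,n_2;r+1}\leftrightarrow SSYT((r^{b_2}),[b_1+b_2]),\qquad\text{with chain }\lambda^{(0)}\prec\dots\prec\lambda^{(b_1+b_2)}.\tag{3}$$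

The half turn acts by $d\mapsto b_2-b_1-d$, $s\mapsto n_1+n_2+2-s$. It reverses each path, sends path $t$ to path $r+1-t$, and keeps up steps up. So it replaces $a_t^{(\ell)}$ by $b_2-a_{r+1-t}^{(b_1+b_2-\ell)}$. Counting the $t$ with $b_2-a_t^{(b_1+b_2-\ell)}\ge i$, we see that the half turn acts on chains by
$$\lambda_i^{(\ell)}\mapsto r-\lambda^{(b_1+b_2-\ell)}_{b_2+1-i}\qquad(1\le i\le b_2).\tag{4}$$

**The square case.** Let $n_1=n_2=n$, $b_1=b_2=b$, and $h=s-(n+1)$. Let $H_d$ be the set of heights on diagonal $d$, $-b\le d\le b$. Then $H_{\pm b}=S_0:=\{-(r-1),-(r-3),\dots,r-1\}$. Diagonal reflection is $(H_d)\mapsto(H_{-d})$, antidiagonal reflection is $(H_d)\mapsto(-H_d)$, and the half turn is $(H_d)\mapsto(-H_{-d})$. Time $\ell$ is diagonal $d=\ell-b$. From now on "family" always means $\pm1$ steps and paths strictly increasing in $t$ at each time. Until further notice $r=2m$ and $b=n-2m\ge1$. The symmetric classes become the following.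

- *DS.* A DS family is determined by its first $b$ steps, which form an arbitrary family starting at $S_0$ with free end. By Lemma 1, as in (3), DS $\leftrightarrow\{P\in SSYT(\lambda,[b]):\lambda_1\le2m\}$, where $\lambda$ ranges over all such shapes.
- *AS.* Here $H_d=-H_d$ has $2m$ elements, an even number, so $0\notin H_d$. Taking positive parts is a bijection from AS to the set $\mathcal D$ of $m$-path families with $2b$ steps, from heights $1,3,\dots,2m-1$ back to these heights, with all heights $>0$.
- *DAS.* In the same way DAS corresponds to the set $\mathcal D^h$ of $m$-path families with $b$ steps from heights $1,3,\dots,2m-1$, all heights $>0$, with free end.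

Let $\mathcal W$ be defined like $\mathcal D$ but with heights $\ge0$. For $F\in\mathcal W$ let $Z(F)$ be the set of times at which height $0$ is occupied (necessarily by the lowest path).

**Example.** In the $4\times4$ case, $m=1$ and $b=2$. The set $\mathcal D$ consists of the paths $1,2,3,2,1$ and $1,2,1,2,1$. The set $\mathcal W$ has three more: $1,0,1,2,1$; $1,2,1,0,1$; and $1,0,1,0,1$. Our running example is the matrix
$$M_0=\begin{pmatrix}0&1&1&1\\0&1&1&1\\1&1&1&0\\1&1&1&0\end{pmatrix},\qquad H_{-1}=\{0,2\},\ H_0=\{-1,1\},\ H_1=\{-2,0\}.$$
Its lower path has heights $-1,0,-1,-2,-1$ and its upper path $1,2,1,0,1$. Both have steps up, down, down, up, so the chain in (3) is $\emptyset,(2),(2),(2),(2,2)$.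

## 3. Cutting at the main diagonal, and reflecting one path

A first attempt at (1): the left half $(H_d)_{d\le0}$ of a matrix determines a DS matrix, so map $M$ to that DS matrix and try to encode the rest as an AS matrix. This needs all fibers to have the same size. In the table of Section 1 the fiber over a left half has as many elements as there are choices of $H_1$ compatible with $H_0$, namely $1$, $2$ or $3$, while there are $2$ AS matrices. So forgetting the right half cannot be the first component.

A second attempt: an AS matrix is a family of positive paths together with its mirror image. So try to push the upper $m$ paths of a family to one side of the axis $h=0$ and the lower $m$ to the other, by reflecting pieces of paths at the points where they meet the axis. In $M_0$ the lower path meets the axis at time $1$ from below: its heights are $-1,0,-1$. Reflecting these two steps gives $1,0,1$. But the other path is at height $1$ at times $0$ and $2$, so the result is not a family. In this example the repair is to move the other path too, from $1,2,1$ to $-1,-2,-1$. In general one must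 know which pieces of which paths have to move together, and be able to undo the move. Superposing the family with its mirror image, in a suitable graph, gives exactly this information.

## 4. Switching along the axis

**Proposition 3.** There is a bijection
$$\mathcal M^U_{n,n;2m+1}\to\{(F^+,S,F^-):F^+\in\mathcal W,\ S\subseteq Z(F^+),\ F^-\in\mathcal D\}.$$

*Proof.* **Step 1: families as perfect matchings of a plane graph.** Sites are pairs $(d,h)$ with $-b\le d\le b$, $h\equiv d+b+1\pmod2$, $|h|\le2m+b$. Each site $v$ has two vertices $v^-,v^+$, except that $v^-$ is deleted for $v=(-b,h)$ with $h\in S_0$, and $v^+$ is deleted for $v=(b,h)$ with $h\in S_0$. Edges are $v^-v^+$, and $v^+w^-$ for $v=(d,h)$, $w=(d+1,h\pm1)$. Draw $v^\mp$ at $(d\mp\frac14,h)$ and use straight edges. This is a plane drawing: heights in one column have equal parity, so two edges between neighboring columns can only meet in a common endpoint. The graph $\mathcal G$ is bipartite with classes $-$ and $+$.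

Given a perfect matching $X$, call a site *unoccupied* if $v^-v^+\in X$ and occupied otherwise; the other edges of $X$ are path steps. In column $-b$ a vertex $v^-$ is adjacent only to $v^+$, and in column $b$ a vertex $v^+$ is adjacent only to $v^-$. So in columns $\pm b$ exactly the sites with $h\in S_0$ are occupied. Every occupied site outside column $-b$ is entered by exactly one step, and every occupied site outside column $b$ is left by exactly one step. So the occupied sites form $2m$ vertex-disjoint paths from column $-b$ to column $b$. Two of them differ in each column by a nonzero even number that changes by $0$ or $\pm2$ per step, so they never change order. Thus $X$ gives a family as in Proposition 2. Conversely, a family gives a perfect matching (its steps, and $v^-v^+$ at unoccupied sites), since all its heights satisfy $|h|\le2m-1+b$.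

**Step 2: the reflection.** The map $\sigma:(d,h)\mapsto(d,-h)$ is an automorphism of $\mathcal G$. Its fixed vertices are the *axis vertices* $v_i^-,v_i^+$ of the sites $v_i=(-b+2i-1,0)$, $1\le i\le b$; none of these sites is in a column $\pm b$. Along the axis they come in the order $v_1^-,v_1^+,v_2^-,v_2^+,\dots$. No edge joins a vertex with $h>0$ to one with $h<0$.

**Step 3: the components of $X\cup\sigma X$ that meet the axis.** Every vertex lies on one edge of $X$ and one of $\sigma X$, so components are doubled edges or even alternating cycles of length $\ge4$. If $v_i$ is unoccupied, $v_i^-v_i^+$ is a doubled edge. If $v_i$ is occupied, call $v_i^\pm$ *free*: the $X$-edge of a free vertex goes *up* (to $h=1$) or *down* (to $h=-1$), and its $\sigma X$-edge is the mirror image. So the component $C$ of a free vertex $v$ is a cycle of length $\ge4$, and $\sigma C=C$. On $C$ the map $\sigma$ is a reflection that fixes $v$ and interchanges its two edges. As $C$ is even, $\sigma$ fixes exactly one further vertex $v^*$, which is an axis vertex, and free because $C$ is not a doubled edge. The neighbors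 of $v$ in $C$ are not on the axis, so $v^*$ is not adjacent to $v$ in $C$. Removing $v,v^*$ leaves two nonempty arcs without axis vertices, interchanged by $\sigma$; so one lies in $h>0$ and one in $h<0$.

**Step 4: $v$ and $v^*$ have opposite signs.** This is where planarity enters. The upper arcs of different cycles, with their endpoints, are disjoint simple arcs in the closed upper half-plane that meet the axis only in their endpoints. So their endpoint pairs do not interleave, and the free axis vertices strictly between $v$ and $v^*$ are paired among themselves by $*$. The non-free axis vertices come in adjacent pairs $v_i^-,v_i^+$, and each such pair lies entirely between $v$ and $v^*$ or entirely outside. So an even number of axis vertices lies strictly between $v$ and $v^*$. Signs alternate along the axis, so $v$ and $v^*$ have opposite signs. Consequently the upper arc from $v$ to $v^*$ has an odd number of edges, its first and last edges both belong to $X$ or both to $\sigma X$, and the $X$-edges at $v$ and $v^*$ are both up or both down.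

**Step 5: flips.** For a cycle $C$ through a free axis vertex, replace $X\cap C$ by $\sigma X\cap C$. The result is a perfect matching with the same superposition (because $\sigma C=C$), hence with the same cycles and the same occupied axis sites. It reverses up and down exactly at the two axis vertices of $C$. Flips at different cycles commute, and by Step 4 each such cycle contains exactly one free minus vertex.

Let $X^{up}$ be obtained from $X$ by flipping all cycles at whose axis vertices the $X$-edges are down, and let $S$ be the set of occupied axis sites $v_i$ whose $X$-edge at $v_i^-$ is down. Then $X\mapsto(X^{up},S)$ is a bijection onto pairs of an all-up matching and a subset of its occupied axis sites. Its inverse flips the cycles of $X^{up}\cup\sigma X^{up}$ through the $v_i^-$ with $v_i\in S$.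

**Step 6: reading an all-up family.** In an all-up family the $m$ paths starting at $h>0$ never go below $0$, since they leave each axis site upward. The $m$ paths starting at $h<0$ never reach $0$, since they would enter it from below. So an all-up family is a pair $(F^+,F^-)$ with $F^+\in\mathcal W$ its upper part and $F^-\in\mathcal D$ the mirror image of its lower part. Every such pair occurs. The occupied axis sites $v_i$ are the times $2i-1\in Z(F^+)$. ∎

(This is a bijective form of the argument behind Ciucu's matching factorization theorem.)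

**Example.** For $M_0$, start at $v_1^-$, $v_1=(-1,0)$. The $X$-edge goes down to $(-2,-1)^+$. The mirror image of the step $(-2,1)\to(-1,2)$ is a $\sigma X$-edge to $(-1,-2)^-$. This site is unoccupied in $X$, so we go on to $(-1,-2)^+$. A $\sigma X$-edge leads to $(0,-1)^-$, and the $X$-edge there leads back to $v_1^+$. This lower arc has five edges, and $(v_1^-)^*=v_1^+$. The flip moves both paths at once: the family becomes $1,0,1,0,1$ above and $-1,-2,-1,-2,-1$ below. At $v_2$ the edges of $X$ are already up. So $M_0\mapsto(F^+,S,F^-)$ with $F^+=1,0,1,0,1$, $S=\{v_1\}$, $F^-=1,2,1,2,1$.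

The component $F^-\in\mathcal D$ is already an AS matrix. What remains for (1) is a bijection between pairs $(F^+,S)$ and DS. In the $4\times4$ case the five elements of $\mathcal W$ have $|Z|=0,0,1,1,2$, so there are $1+1+2+2+4=10$ pairs, as there should be.

## 5. Touching paths as triangular arrays

**Lemma 4.** Let $\delta_b=\{(i,j):i,j\ge1,\ i+j\le b+1\}$ and $T_b=\{(i,j):1\le i\le j,\ i+j\le b\}$. There are bijections

(a) $\mathcal W\leftrightarrow\{Y:\delta_b\to[0,m]$ weakly decreasing in $i$ and in $j\}$, where $2i-1\in Z(F)$ if and only if $Y(i,b+1-i)>0$ $(1\le i\le b)$, and $Z(F)$ contains only such times;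

(b) $\mathcal D^h\leftrightarrow\{Y:T_b\to[0,m]$ weakly decreasing in $i$ and in $j\}$.

*Proof.* **Step 1: translate the conditions.** Let $v_t^{(\ell)}$ be the number of down steps of path $t$ among its first $\ell$. Its height is then $2t-1+\ell-2v_t^{(\ell)}$, so we have a family exactly when $v_1^{(\ell)}\ge v_2^{(\ell)}\ge\cdots$. Put $y_i^{(\ell)}=\#\{t:v_t^{(\ell)}\ge i\}$. By Lemma 1, families without height condition correspond to systems of integers in $[0,m]$ with
$$y^{(0)}=\emptyset,\qquad y_i^{(\ell)}\le y_i^{(\ell+1)},\qquad y_{i+1}^{(\ell+1)}\le y_i^{(\ell)}.\tag{5}$$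
(That $y^{(\ell)}$ decreases in $i$ follows: $y_{i+1}^{(\ell)}\le y_i^{(\ell-1)}\le y_i^{(\ell)}$ for $\ell\ge1$.) The lowest path has height $1+\ell-2v_1^{(\ell)}$, and $y_i^{(\ell)}=0$ if and only if $v_1^{(\ell)}<i$. So all heights are $\ge0$ if and only if $y_i^{(\ell)}=0$ whenever $2i>\ell+1$, and all heights are $>0$ if and only if $y_i^{(\ell)}=0$ whenever $2i>\ell$. Given heights $\ge0$, height $0$ is occupied at time $\ell$ if and only if $2v_1^{(\ell)}=\ell+1$, that is, if and only if $\ell=2i-1$ and $y_i^{(2i-1)}>0$ for some $i$.

Put $Y(i,j)=y_i^{(i+b-j)}$, so time $\ell$ corresponds to $j=i+b-\ell$. The inequalities of (5) become $Y(i,j)\le Y(i,j-1)$ and $Y(i+1,j)\le Y(i,j)$.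

**Step 2: part (a), forced entries.** Here $0\le\ell\le2b$, so $i-b\le j\le i+b$. Returning to the starting heights means $y^{(2b)}=(m^b)$. Iterating the last inequality of (5), $y_i^{(\ell)}\ge y^{(2b)}_{i+2b-\ell}=m$ for $\ell\ge b+i$, that is, for $j\le0$. The condition heights $\ge0$ says that entries with $2i>\ell+1$, that is, $i+j>b+1$, vanish. What remains free is $Y$ on $\delta_b$.

**Step 3: part (a), filling in.** Given $Y$ on $\delta_b$, put $m$ for $j\le0$ and $0$ for $i+j>b+1$. These regions are disjoint: $j\le0$ and $j\ge i-b$ give $i\le b$, hence $i+j\le b$. For $Y(i,j)\le Y(i,j-1)$: if $j\le1$ the right side is $m$; if $j\ge2$, either $(i,j)\in\delta_b$ and then $(i,j-1)\in\delta_b$, or the left side is $0$. For $Y(i+1,j)\le Y(i,j)$: if $j\le0$ both sides are $m$; if $j\ge1$, either $(i+1,j)\in\delta_b$ and then $(i,j)\in\delta_b$, or the left side is $0$. At $\ell=0$ we have $i+j=2i+b>b+1$, so $y^{(0)}=\emptyset$. At $\ell=2b$ we have $j=i-b$: the value is $m$ for $i\le b$; for $i>b$ we have $j\ge1$ and $i+j=2i-b>b+1$, so it is $0$. Finally $\ell=2i-1$ is $j=b+1-i$, and $2i-1\le2b$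 means $i\le b$.

**Step 4: part (b).** Now $0\le\ell\le b$. Here $\ell\le b$ means $i\le j$, and $2i\le\ell$ means $i+j\le b$. So all entries outside $T_b$ vanish. Conversely, fill in $0$ for $i\le j$, $i+j>b$. If $(i,j)\in T_b$ and $i\le j-1$, then $(i,j-1)\in T_b$; if $(i+1,j)\in T_b$, then $(i,j)\in T_b$. In all other cases the left side of the inequality is $0$, so all relations hold; and $y^{(0)}=\emptyset$ since $\ell=0$ gives $i+j>b$. ∎

**Example.** For $b=2$, $m=1$, the path $F=1,0,1,0,1$ has $Y(1,1)=y_1^{(2)}=1$, $Y(1,2)=y_1^{(1)}=1$, $Y(2,1)=y_2^{(3)}=1$. The weakly decreasing $0/1$ arrays on $\{(1,1),(1,2),(2,1)\}$ are the zero array and the four arrays with $Y(1,1)=1$: five, as $|\mathcal W|$.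

## 6. Blocks of a matrix, interval shapes, and the involution $\mathrm{ev}$

Now we need a machine that takes integer arrays to tableaux and respects symmetry. For a word $w$ let $P(w)$ be its row-insertion tableau, $\mathrm{sh}(w)$ the shape of $P(w)$, and $w|_J$ the subword of letters in $J$. The reading word of a tableau lists its rows from bottom to top, each from left to right. These are the classical facts we use (Fulton, *Young Tableaux*, Ch. 2–4 and App. A; Stanley, *Enumerative Combinatorics 2*, Ch. 7 and App. 1):

- (K1) $P(w)=P(w')$ if and only if $w\equiv w'$ (Knuth equivalence). A word is equivalent to the reading word of $P(w)$, and $P$ of the reading word of a straight-shape semistandard tableau $T$ is $T$. If $w\equiv w'$, then $w|_J\equiv w'|_J$ for every interval $J$. The entries $\le j$ of $P(w)$ form $P(w|_{[1,j]})$.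
- (K2) Greene: for $\lambda=\mathrm{sh}(w)$, $\lambda_1+\dots+\lambda_q$ is the maximal size of a union of $q$ disjoint weakly increasing subsequences of $w$.
- (K3) RSK: for a nonnegative integer $N\times N$ matrix $A$ let $w(A)$ list rows $1,\dots,N$ in order, row $i$ contributing $1^{A_{i1}}2^{A_{i2}}\cdots$. Let $P(A)=P(w(A))$ and let $Q(A)$ be the chain of shapes after inserting rows $1,\dots,i$, $0\le i\le N$. Then $A\mapsto(P(A),Q(A))$ is a bijection onto pairs of semistandard tableaux of equal shape with entries in $[N]$. Write $\mathrm{sh}(A)$ for the common shape.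
- (K4) Schützenberger: the RS shape of an involution with $f$ fixed points has exactly $f$ columns of odd length. Schensted: reversing a word with distinct letters transposes its shape.

**Blocks.** For intervals $I,J$ let $\mathrm{sh}_A(I,J)$ be the shape of the word of the block of $A$ with rows $I$ and columns $J$. Positions of the word are copies of cells. A set of positions is a weakly increasing subsequence exactly when its cells are pairwise comparable in the order $(i,j)\le(i',j')\Leftrightarrow i\le i',\ j\le j'$. Transposing a block preserves comparability; so do rotating it by $180^\circ$ and reflecting it in its antidiagonal, which reverse the order. By (K2), all three leave the shape unchanged. Moreover $\lambda_1$ is the maximal weight of a chain of cells, which is the maximal weight of a monotone (right/down) lattice path from the top-left to the bottom-right cell.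

**Definition (interval shapes, ev).** Let $P$ be a semistandard tableau with letters in $[N]$ and $w$ a word with $P(w)=P$. Put $f_P(x,y)=\mathrm{sh}(w|_{[x,y]})$, which is $\emptyset$ for an empty interval. By (K1) it depends only on $P$, and $P^{(j)}=f_P(1,j)$. If $P=P(A)$, then $f_P(x,y)=\mathrm{sh}_A([N],[x,y])$. Let $w^\#$ be $w$ reversed with each letter $i$ replaced by $N+1-i$, and put $\mathrm{ev}(P)=P(w^\#)$.

Weakly increasing subsequences of $w$ and $w^\#$ correspond, so $\mathrm{sh}(w^\#)=\mathrm{sh}(w)$ by (K2). Applying this to $w|_{[N+1-y,N+1-x]}$ gives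
$$f_{\mathrm{ev}P}(x,y)=f_P(N+1-y,N+1-x).\tag{6}$$
The right side depends only on $P$, and a tableau is determined by its values $f(1,j)$. So $\mathrm{ev}$ is a well-defined shape-preserving involution.

**Example.** Let $N=3$ and let $P$ have rows $1\,2$ and $3$, with reading word $312$. Then $f_P(1,1)=f_P(2,2)=(1)$, $f_P(1,2)=(2)$, $f_P(2,3)=\mathrm{sh}(32)=(1,1)$, $f_P(1,3)=(2,1)$. Here $w^\#=231$, and $\mathrm{ev}P$ has rows $1\,3$ and $2$. Indeed $f_{\mathrm{ev}P}(1,2)=(1,1)=f_P(2,3)$.

**Lemma 5.** (a) $P(A^T)=Q(A)$ and $Q(A^T)=P(A)$. (b) If $A^{at}_{ij}=A_{N+1-j,N+1-i}$, then $P(A^{at})=\mathrm{ev}\,Q(A)$ and $Q(A^{at})=\mathrm{ev}\,P(A)$. Consequently $A\mapsto P(A)$ is a bijection from antidiagonally symmetric $N\times N$ matrices to all semistandard tableaux with letters in $[N]$ (inverse: RSK$^{-1}$ of $(P,\mathrm{ev}P)$), and a bijection from matrices symmetric in both diagonals to those with $P=\mathrm{ev}P$ (inverse: RSK$^{-1}$ of $(P,P)$).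

*Proof.* (a) $P(A^T)^{(j)}=\mathrm{sh}_{A^T}([N],[1,j])=\mathrm{sh}_A([1,j],[N])=Q(A)^{(j)}$. Exchange $A$ and $A^T$ for the second claim.

(b) By (a), $f_{Q(A)}(x,y)=\mathrm{sh}_{A^T}([N],[x,y])=\mathrm{sh}_A([x,y],[N])$. The first $j$ columns of $A^{at}$ are the antidiagonal reflection of the last $j$ rows of $A$. Hence, using (6) at the end,
$$P(A^{at})^{(j)}=\mathrm{sh}_{A^{at}}([N],[1,j])=\mathrm{sh}_A([N+1-j,N],[N])=f_{Q(A)}(N+1-j,N)=\mathrm{ev}(Q(A))^{(j)}.$$
Applied to $A^{at}$ this says $P(A)=\mathrm{ev}\,Q(A^{at})$, which is the second claim. So $A=A^{at}$ if and only if $Q(A)=\mathrm{ev}P(A)$, and $A=A^T$ if and only if $P(A)=Q(A)$. Use (K3). ∎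

## 7. Signs at the axis become antidiagonal entries: Theorem A

We must encode $(F^+,S)$. The set $S$ is a choice of sign at each contact with the axis, and Lemma 4(a) attaches to each contact the positive number $Y(i,b+1-i)$. We make that number signed, then shift it so that it becomes nonnegative.

**Step 1: code $(F^+,S)$ by a nonnegative array.** Let $F^+$ correspond to $Y$ on $\delta_b$, let $c_i=(i,b+1-i)$ for $1\le i\le b$, and regard $S$ as a set of indices $i$ with $Y(c_i)>0$. Put $z_i=-Y(c_i)$ if $i\in S$ and $z_i=Y(c_i)$ otherwise; thus $z_i$ is any integer with $|z_i|=Y(c_i)$. The *predecessors* of a cell $(i,j)$ are those of $(i-1,j),(i,j-1)$ with positive coordinates. Let $\mathrm{cap}(c)$ be the minimum of $Y$ over the predecessors of $c$, with $\mathrm{cap}(1,1)=m$. Put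
$$w(c)=\mathrm{cap}(c)-Y(c)\ge0\quad(c=(i,j),\ i+j\le b),\qquad a_i=\mathrm{cap}(c_i)+z_i.$$
Let $G(c)$ be the maximal $w$-weight of a monotone path from $(1,1)$ to $c$ (for $i+j\le b$), and $G'(c_i)$ the maximum of $G$ over the predecessors of $c_i$ ($0$ if $b=1$). By induction $Y(c)=m-G(c)$: indeed $Y(c)=\mathrm{cap}(c)-w(c)$, and $\mathrm{cap}(c)$ is $m$ minus the maximum of $G$ over the predecessors. Likewise $\mathrm{cap}(c_i)=m-G'(c_i)$. Since $|z_i|=Y(c_i)\le\mathrm{cap}(c_i)$, we have $0\le a_i\le2\,\mathrm{cap}(c_i)$, that is,
$$2G'(c_i)+a_i\le2m\qquad(1\le i\le b).\tag{7}$$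

**Step 2: the coding is a bijection onto the nonnegative integer arrays $(w,a)$ satisfying (7).** The inverse is $Y=m-G$ on $i+j\le b$, $z_i=a_i-(m-G'(c_i))$, $Y(c_i)=|z_i|$, $S=\{i:z_i<0\}$. To see that it is defined: (7) and $a_i\ge0$ give $G'(c_i)\le m$ for all $i$. Every cell with $i+j\le b$ lies weakly before a cell with $i+j=b$, which is a predecessor of some $c_i$; hence $0\le Y\le m$ there, and $Y$ is weakly decreasing because $w\ge0$. Also $0\le a_i\le2(m-G'(c_i))$ gives $|z_i|\le m-G'(c_i)=\mathrm{cap}(c_i)$, so $Y$ stays weakly decreasing at the cells $c_i$.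

**Step 3: from the array to a tableau with $\lambda_1\le2m$.** Let $A$ be the antidiagonally symmetric $b\times b$ matrix with entries $w(i,j)$ for $i+j\le b$ and $a_i$ at $c_i$; the reflection fixes each $c_i$, so $A$ exists and is unique. A monotone path from $(1,1)$ to $(b,b)$ meets the antidiagonal in exactly one cell $c_i$. Its part before $c_i$ has weight at most $G'(c_i)$. Its part after $c_i$, reflected in the antidiagonal, is again a path from $(1,1)$ to a predecessor of $c_i$. Both bounds can be attained. So the maximal path weight is $\max_i(2G'(c_i)+a_i)$, and (7) says exactly $\lambda_1\le2m$ for $\lambda=\mathrm{sh}(A)$. By Lemma 5 with $N=b$, $A\mapsto P(A)$ is a bijection onto $\{P\in SSYT(\lambda,[b]):\lambda_1\le2m\}$, which is DS by Section 2.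

**Step 4: assemble.** Altogether
$$\mathcal M^U\ \xrightarrow{\text{Prop. 3}}\ (F^+,S,F^-)\ \xrightarrow{\text{Steps 1, 2}}\ (A,F^-)\ \xrightarrow{\text{RSK}}\ (P(A),F^-)\ \xrightarrow{\text{Section 2}}\ \mathcal M^{DS}\times\mathcal M^{AS}\tag{8}$$
is a composition of bijections, each with explicit inverse. This proves Theorem A. ∎

**Example.** For $b=2$, $m=1$ the array is $(w(1,1),a_1,a_2)$ with $2w(1,1)+a_i\le2$. There are nine arrays with $w(1,1)=0$ and one with $w(1,1)=1$: the ten DS matrices. For $M_0$ we found $Y\equiv1$ and $S=\{1\}$, so $w(1,1)=0$, $z=(-1,1)$, $a=(0,2)$, and $A=\begin{pmatrix}0&0\\2&0\end{pmatrix}$ with word $11$. Then $P(A)$ is the single row $1\,1$, with chain $\emptyset,(2),(2)$: both paths go up, then both down. The DS component has $H_{\pm1}=\{0,2\}$, $H_0=\{-1,1\}$; the AS component has $H_{\pm1}=\{-2,2\}$, $H_0=\{-1,1\}$.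

## 8. Toggles and intervals that grow on both sides

For (2) the axis is of little help. A half-turn symmetric family has $H_d=-H_{-d}$; if it does not meet the axis, its lower half is its upper half turned around, so cutting along the axis yields one free object and not two. But (4) describes the half turn on tableaux, and in Section 10 it is identified with $\mathrm{ev}$. So we study the tableaux fixed by $\mathrm{ev}$. By (6), $\mathrm{ev}$ reverses intervals of letters, so it is natural to build a tableau from the middle of the alphabet outward. This section justifies doing so.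

**Lemma 6 (row insertion).** Let $S$ be a semistandard tableau and insert the word $1^{a_1}2^{a_2}\cdots$ into $S$, obtaining $R$. Then, with $R^{(0)}=S^{(0)}=\emptyset$, $R_1^{(j)}=\max(S_1^{(j)},R_1^{(j-1)})+a_j$, and for $i\ge2$
$$R_i^{(j)}=\max(S_i^{(j)},R_i^{(j-1)})+\min(S_{i-1}^{(j)},R_{i-1}^{(j-1)})-S_{i-1}^{(j-1)}.$$

*Proof.* **Step 1: the first row.** Inserting a letter $>j$ does not change the number of entries $\le j$ in row 1. While the letters $\le j-1$ are being inserted, let $u,v$ be the current numbers of entries $\le j-1$ and $\le j$ in row 1. We claim $v=\max(S_1^{(j)},u)$ throughout. It holds initially. When a letter $x\le j-1$ is inserted: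

- if the bumped entry is $\le j-1$, nothing changes;
- if it equals $j$, then $v>u$, so $v=S_1^{(j)}\ge u+1$; $u$ increases by one and $v$ is unchanged;
- otherwise no entry lies in $(x,j]$, so $u=v\ge S_1^{(j)}$ and both increase by one.

At the end $u=R_1^{(j-1)}$. Each of the $a_j$ letters $j$ then increases the number of entries $\le j$ by one. This is the first formula.

**Step 2: the letters passed down.** The bumped letters form a weakly increasing word: if $x\le x'$ are inserted successively and $x$ lands in position $p$, then $x'$ lands in a position $p'>p$, so the entry it bumps (if any) is $\ge$ the one bumped by $x$; and if $x$ is appended, so is $x'$. The number of letters $j$ in the bumped word is what row 1 had, plus what was inserted, minus what it has at the end: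
$$(S_1^{(j)}-S_1^{(j-1)})+a_j-(R_1^{(j)}-R_1^{(j-1)})=\min(S_1^{(j)},R_1^{(j-1)})-S_1^{(j-1)}.$$
Row 1 does not depend on the lower rows, so this word is inserted into the tableau formed by rows $2,3,\dots$, and the argument repeats. ∎

**Lemma 7 (toggle relation).** For $1\le x<y\le N$ put $\alpha=f_P(x+1,y-1)$, $\beta=f_P(x,y-1)$, $\gamma=f_P(x+1,y)$, $\delta=f_P(x,y)$. Then for all $i\ge1$
$$\beta_i+\gamma_i=\min(\delta_i,\alpha_{i-1})+\max(\delta_{i+1},\alpha_i).\tag{9}$$

*Proof.* Let $w$ be a word with $P(w)=P$ and let $T=P(w|_{[x,N]})$; so $f_P(x,j)=T^{(j)}$. The smallest letter $x$ occurs only in row 1 of $T$. By (K1), $w|_{[x+1,N]}$ is Knuth equivalent to the reading word of the rows $\ge2$ of $T$, followed by row 1 of $T$ without its $x$'s. Inserting this word means inserting a weakly increasing word into the tableau $S$ formed by the rows $\ge2$ of $T$. So Lemma 6 applies with alphabet $x+1<x+2<\cdots$ and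
$$S_i^{(j)}=T_{i+1}^{(j)},\qquad a_j=T_1^{(j)}-T_1^{(j-1)}\ (j>x),\qquad R^{(j)}=f_P(x+1,j),\quad R^{(x)}=S^{(x)}=\emptyset.$$
With $j=y$ it reads $\gamma_1=\max(\delta_2,\alpha_1)+\delta_1-\beta_1$, and $\gamma_i=\max(\delta_{i+1},\alpha_i)+\min(\delta_i,\alpha_{i-1})-\beta_i$ for $i\ge2$. This is (9). ∎

**Definition (toggle).** For $\alpha\prec\beta\prec\delta$ put $\beta_i^*=\min(\delta_i,\alpha_{i-1})+\max(\delta_{i+1},\alpha_i)-\beta_i$.

The condition $\alpha\prec\beta\prec\delta$ says exactly that $\max(\delta_{i+1},\alpha_i)\le\beta_i\le\min(\delta_i,\alpha_{i-1})$ for all $i$ (which implies that $\beta$ is a partition). The toggle reflects each $\beta_i$ in its allowed interval, so it is an involution on such $\beta$. Equation (9) says $\gamma=\beta^*$ and $\beta=\gamma^*$. In the example of Section 6, with $x=1$, $y=3$: $\alpha=(1)$, $\delta=(2,1)$, the allowed intervals are $1\le\beta_1\le2$ and $0\le\beta_2\le1$, and the toggle exchanges $\beta=(2)$ and $\gamma=(1,1)$.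

**Lemma 8.** Let $\omega\in\{L,R\}^N$, and let $\emptyset=I_0\subset I_1\subset\dots\subset I_N=[N]$ be the intervals obtained by starting with the empty interval between $p$ and $p+1$, where $p=\#L$, and adding the adjacent letter on the left or right as prescribed by $\omega$. Then $P\mapsto(f_P(I_q))_{0\le q\le N}$ is a bijection of $SSYT(\lambda,[N])$ onto itself (as $\prec$-chains).

*Proof.* For $\omega=R^N$ it is the identity. We reach other words by two kinds of moves. Changing the first letter of $\omega$ (and $p$ accordingly) does not change the intervals $I_q$ with $q\ge1$. Exchanging adjacent letters $LR\leftrightarrow RL$ in positions $q,q+1$ changes only $I_q$, from $[x,y-1]$ to $[x+1,y]$ or vice versa, where $I_{q-1}=[x+1,y-1]$ and $I_{q+1}=[x,y]$. By Lemma 7 the chain changes by the toggle of its $q$-th shape, which is a bijection on $\prec$-chains from $\emptyset$ to $\lambda$.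

These moves reach every word from $R^N$: if the letters $L$ of $\omega$ are in positions $q_1<\dots<q_p$, then for $s=p,p-1,\dots,1$ change the first letter from $R$ to $L$ and move this $L$ to position $q_s$ by exchanges. At that moment the positions $1,\dots,q_s$ contained only letters $R$. ∎

## 9. Tableaux fixed by $\mathrm{ev}$ split by parity

**Definition (balanced).** Fix $a\ge1$. For a partition $\nu$ with at most $2a$ parts put $X(\nu)=\{\nu_i+2a-i:1\le i\le2a\}$. Call $\nu$ *balanced* if $X(\nu)$ has $a$ even and $a$ odd elements. Then let $q_0(\nu)$ and $q_1(\nu)$ be the partitions $\rho$ with at most $a$ parts for which $\{\rho_i+a-i:1\le i\le a\}$ is $\{x/2:x\in X(\nu)\text{ even}\}$, respectively $\{(x-1)/2:x\in X(\nu)\text{ odd}\}$.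

So $\nu\mapsto(q_0(\nu),q_1(\nu))$ is a bijection from balanced partitions with at most $2a$ parts to pairs of partitions with at most $a$ parts, and $\emptyset\mapsto(\emptyset,\emptyset)$.

**Example.** Let $a=2$ and $\nu=(2)$. Then $X(\nu)=\{5,2,1,0\}$. The even elements give $\{1,0\}$, so $q_0=\emptyset$; the odd ones give $\{2,0\}$, so $q_1=(1)$.

**Definition ($\lhd$).** For partitions $\nu,\nu'$ put $U_i=\min(\nu'_i,\nu_{i-1})$ and $L_i=\max(\nu'_{i+1},\nu_i)$. Write $\nu\lhd\nu'$ if $L_i\le U_i$ and $L_i\equiv U_i\pmod2$ for all $i\ge1$.

This says exactly that there is $\kappa$ with $\nu\prec\kappa\prec\nu'$ fixed by the toggle with respect to $\nu,\nu'$; then $\kappa_i=(U_i+L_i)/2$ is unique. For instance $\emptyset\lhd(2)$ with $\kappa=(1)$, but $\emptyset\not\lhd(1)$, where $U_1=1$, $L_1=0$.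

**Lemma 9.** Let $\nu,\nu'$ have at most $2a$ parts, $\nu$ balanced. Then $\nu\lhd\nu'$ if and only if $\nu'$ is balanced and $q_0(\nu)\prec q_0(\nu')$, $q_1(\nu)\prec q_1(\nu')$.

*Proof.* Write $D_0=2a$ for the number of elements, and let $x_1>\dots>x_{D_0}$ and $x'_1>\dots>x'_{D_0}$ be the elements of $X=X(\nu)$ and $X'=X(\nu')$. Put $x_0=\infty$, $x'_{D_0+1}=-1$.

**Step 1: rewrite $\lhd$ in terms of $X,X'$.** For $i>D_0$ we have $U_i=L_i=0$. For $1\le i\le D_0$,
$$U_i+D_0-i=\min(x'_i,x_{i-1}-1),\qquad L_i+D_0-i=\max(x'_{i+1}+1,x_i).$$
Since $x'_{i+1}+1\le x'_i$ and $x_i\le x_{i-1}-1$ always, $L_i\le U_i$ for all $i$ means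
$$x_i\le x'_i\ (1\le i\le D_0),\qquad x'_{i+1}\le x_{i-1}-2\ (2\le i\le D_0-1).\tag{10}$$
(For $i=1$ the second inequality is vacuous, and for $i=D_0$ it holds since $x_{D_0-1}\ge1$.) Let $I_i$ be the case $x'_{i+1}<x_i$ and $II_i$ the case $x'_{i+1}\ge x_i$; $I_0$ and $I_{D_0}$ always hold. In case $I_i$ the maximum is $x_i$, in case $II_i$ it is $x'_{i+1}+1$. In case $I_{i-1}$ the minimum is $x'_i$, in case $II_{i-1}$ it is $x_{i-1}-1$. So the condition $U_i\equiv L_i$ reads:

- $I_{i-1},I_i$: $x'_i\equiv x_i$;
- $I_{i-1},II_i$: $x'_i\not\equiv x'_{i+1}$;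
- $II_{i-1},I_i$: $x_{i-1}\not\equiv x_i$;
- $II_{i-1},II_i$: $x_{i-1}\equiv x'_{i+1}$.

**Step 2: rewrite the right-hand condition as alternation.** Merge $X'$ and $X$ into one decreasing list, an element of $X'$ preceding an equal element of $X$. For a prefix let $D$ be the number of its elements from $X'$ minus the number from $X$; it is the sum of the contributions of the two parity classes. Consider the condition

($\ast$) in each parity class the merged list alternates $X',X,X',X,\dots$, beginning with $X'$ and ending with $X$.

If $\rho,\rho'$ have at most $a$ parts and $e_i=\rho_i+a-i$, $e'_i=\rho'_i+a-i$ $(1\le i\le a)$, then $\rho\prec\rho'$ means $e'_i\ge e_i$ and $e_i>e'_{i+1}$. As $\nu$ is balanced, ($\ast$) is equivalent to the right-hand condition of the lemma.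

**Step 3: the four parity conditions concern consecutive elements.** Suppose $0\le D\le2$ for all prefixes, that is, $x'_i$ precedes $x_i$ for all $i$ and $x_{i-1}$ precedes $x'_{i+1}$ for $2\le i\le D_0-1$. Let $1\le i\le D_0$. Every element of $\{x'_1,\dots,x'_i,x_1,\dots,x_{i-1}\}$ precedes every other list element, so this set is a prefix, with $D=1$. Its last element is $x'_i$ in case $I_{i-1}$ and $x_{i-1}$ in case $II_{i-1}$; the value of $D$ before that element is $0$, respectively $2$. The next element of the list is $x_i$ in case $I_i$ and $x'_{i+1}$ in case $II_i$; the value of $D$ after it is $0$, respectively $2$. Conversely, every prefix with $D=1$ has this form for exactly one $i$. So the four conditions concern precisely the pairs of consecutive elements with middle value $D=1$, and there $D$ runs through $0,1,0$; $0,1,2$; $2,1,0$; $2,1,2$ respectively. They say: same class, different classes, different classes, same class.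

**Step 4: ($\ast$) implies $\nu\lhd\nu'$.** By ($\ast$) each class contributes $0$ or $1$ to $D$ at every prefix, so $0\le D\le2$ and $x_i\le x'_i$. For the second part of (10) let $t=x'_{i+1}$, $2\le i\le D_0-1$. In the class of $t$, just after reading $t$ the contribution is $1$. So the number of elements $\ge t$ of $X'$ in this class is $1$ plus the number of elements $>t$, hence $\ge t+2$, of $X$ in this class. In the other class the elements $\ge t$ of $X'$ are those $\ge t+1$. Consider the prefix of all elements $>t+1$ together with the element $t+1$ of $X'$ if it exists. The other class contributes at most $1$ to it, so the number of elements $\ge t+1$ of $X'$ in that class is at most $1$ plus the number of elements $>t+1$ of $X$ in that class. Adding, $i+1\le2+\#\{x\in X:x\ge t+2\}$, so $x_{i-1}\ge t+2$. This is (10). As for parities: at $D=0$ both classes contribute $0$, at $D=2$ both contribute $1$. So when $D$ runs $0,1,0$ the two elements lie in the same class; for $0,1,2$ and $2,1,0$ in different classes; for $2,1,2$ in the same class. By Step 3 these are the four parity conditions.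

**Step 5: $\nu\lhd\nu'$ implies ($\ast$).** By (10), $0\le D\le2$, and $D$ starts and ends at $0$. We show by induction along the list that each class always contributes $0$ or $1$. At $D=0$ both contributions are $0$ and the next element (if any) is in $X'$; at $D=2$ both are $1$ and the next element is in $X$. Both are harmless. At $D=1$ use the parity condition for the previous and the next element:

- after a $0\to1$ step in class $c$ (contribution $1$ for $c$, $0$ for the other class), a next element in $X$ is in class $c$, and a next element in $X'$ is in the other class;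
- after a $2\to1$ step in class $c$ (contribution $0$ for $c$, $1$ for the other class), a next element in $X$ is in the other class, and a next element in $X'$ is in class $c$.

In all cases contributions stay in $\{0,1\}$, and at the end both are $0$. This is ($\ast$). ∎

**Theorem 10.** If $\lambda$ has at most $2a$ parts and is balanced, there is an explicit bijection
$$\{P\in SSYT(\lambda,[2a]):\mathrm{ev}P=P\}\leftrightarrow SSYT(q_0(\lambda),[a])\times SSYT(q_1(\lambda),[a]);$$
if $\lambda$ is not balanced, the left side is empty.

*Proof.* **Step 1: grow from the middle.** Apply Lemma 8 with $N=2a$ and $\omega=(RL)^a$: $I_{2q}=[a-q+1,a+q]$ and $I_{2q+1}=[a-q+1,a+q+1]$. Put $\nu^q=f_P(I_{2q})$ and $\kappa^q=f_P(I_{2q+1})$.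

**Step 2: fixed by $\mathrm{ev}$ means fixed by toggles.** By (6), $f_{\mathrm{ev}P}(I_{2q})=\nu^q$ and $f_{\mathrm{ev}P}(I_{2q+1})=f_P(a-q,a+q)$. By Lemma 7 with $x=a-q$, $y=a+q+1$, the latter is the toggle of $\kappa^q$ with respect to $\nu^q,\nu^{q+1}$. By the injectivity in Lemma 8, $\mathrm{ev}P=P$ if and only if every $\kappa^q$ is toggle-fixed. A toggle-fixed $\kappa^q$ exists exactly when $\nu^q\lhd\nu^{q+1}$, and then it is unique. So $P\mapsto(\nu^0,\dots,\nu^a)$ is a bijection from $\mathrm{ev}$-fixed tableaux to sequences $\emptyset=\nu^0\lhd\nu^1\lhd\dots\lhd\nu^a=\lambda$. All $\nu^q\subseteq\lambda$ have at most $2a$ parts.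

**Step 3: split.** Apply Lemma 9 successively, starting from the balanced $\nu^0=\emptyset$. All $\nu^q$ are balanced, and the sequences correspond to pairs of $\prec$-chains $(q_0(\nu^q))_q$, $(q_1(\nu^q))_q$ starting at $\emptyset$, that is, to pairs of semistandard tableaux with letters in $[a]$. If $\lambda$ is not balanced there is no such sequence. ∎

**Example.** Let $a=1$, $\lambda=(\lambda_1,\lambda_2)$. A tableau is given by its number $\kappa$ of ones in the first row, $\lambda_2\le\kappa\le\lambda_1$, and $\mathrm{ev}$ replaces $\kappa$ by $\lambda_1+\lambda_2-\kappa$ (the toggle). There is a fixed tableau, and only one, exactly when $\lambda_1\equiv\lambda_2$. This agrees with Theorem 10: $X(\lambda)=\{\lambda_1+1,\lambda_2\}$ is balanced exactly then, and tableaux on one letter are unique.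

## 10. Half-turn symmetric matrices as pairs of rectangular arrays

In this section $r=2m$, but the matrices may be rectangular: $b_1=n_1-2m$ and $b_2=n_2-2m$ with $b_1+b_2=2a$ even.

**Lemma 11.** For $P\in SSYT((r^{b_2}),[N])$ with arbitrary $r\ge1$, and $1\le i\le b_2$, $\mathrm{ev}(P)_i^{(j)}=r-P^{(N-j)}_{b_2+1-i}$.

*Proof.* Rotate by $180^\circ$ the skew part of $P$ consisting of the letters $>N-j$ and replace each letter $x$ by $N+1-x$. Since the outer shape is a rectangle, the result is a semistandard tableau of straight shape $\rho$, $\rho_i=r-P^{(N-j)}_{b_2+1-i}$. Its reading word is $w^\#$, where $w$ is the reading word of the skew part. So $f_P(N-j+1,N)=\mathrm{sh}(w)=\mathrm{sh}(w^\#)=\rho$, and by (6) the left side is $\mathrm{ev}(P)^{(j)}$. ∎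

Comparing with (4): under (3), the half turn is $\mathrm{ev}$. Hence
$$\mathcal M^{HTS}_{n_1,n_2;2m+1}\leftrightarrow\{P\in SSYT(((2m)^{b_2}),[2a]):\mathrm{ev}P=P\}.$$
Now compute $q_0,q_1$ of the rectangle. We have $X((2m)^{b_2})=\{0,\dots,b_1-1\}\cup\{2m+b_1,\dots,2m+2a-1\}$.

- If $b_1,b_2$ are even, the halves $x/2$ of the even elements, and likewise the numbers $(x-1)/2$ for the odd elements, are $\{0,\dots,\frac{b_1}2-1\}\cup\{m+\frac{b_1}2,\dots,m+a-1\}$.
- If $b_1,b_2$ are odd, the even elements give $\{0,\dots,\frac{b_1-1}2\}\cup\{m+\frac{b_1+1}2,\dots,m+a-1\}$ and the odd ones give $\{0,\dots,\frac{b_1-3}2\}\cup\{m+\frac{b_1-1}2,\dots,m+a-1\}$.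

Each set has $a$ elements. The second interval in it has $\frac{b_2}2$ elements in the first case, and $\frac{b_2-1}2$, respectively $\frac{b_2+1}2$, in the second. So the shape is balanced with $q_0=(m^{\lfloor b_2/2\rfloor})$, $q_1=(m^{\lceil b_2/2\rceil})$, and Theorem 10 gives
$$\mathcal M^{HTS}_{n_1,n_2;2m+1}\leftrightarrow SSYT((m^{\lfloor b_2/2\rfloor}),[a])\times SSYT((m^{\lceil b_2/2\rceil}),[a]).\tag{11}$$

**Definition (Rect).** $\mathrm{Rect}(q,p)$ is the set of $q\times p$ arrays with entries in $[0,m]$, weakly decreasing along rows and columns (one element if $pq=0$). For example, for $m=1$, $\mathrm{Rect}(1,2)$ consists of the rows $(0,0),(1,0),(1,1)$.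

**Lemma 12.** $SSYT((m^q),[p+q])\leftrightarrow\mathrm{Rect}(q,p)$ via $B(i,j)=\rho_i^{(i+p-j)}$, where $(\rho^{(\ell)})$ is the chain.

*Proof.* With $\ell=i+p-j$ the interlacing relations become $B(i,j)\le B(i,j-1)$ and $B(i+1,j)\le B(i,j)$. The entries outside $1\le i\le q$, $1\le j\le p$ are forced: for $i\le q$ and $j\le0$, that is, $\ell\ge p+i$, we have $m\ge\rho_i^{(\ell)}\ge\rho^{(p+q)}_{i+p+q-\ell}=m$; for $j>p$, that is, $\ell<i$, and for $i>q$, the entry is $0$. Conversely, filling in these values gives a valid chain. In row $i\le q$ the values are $m$ for $j\le0$, then the row of $B$, then $0$ for $j>p$; rows $i>q$ are zero. In each column the values for $i\le q$ are $m$ throughout, or a column of $B$, or $0$, and for $i>q$ they are $0$. So all relations hold. Finally $\rho^{(0)}=\emptyset$ (there $j=i+p>p$) and $\rho^{(p+q)}=(m^q)$ (there $j=i-q$). ∎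

Transposition is a bijection $\mathrm{Rect}(q,p)\leftrightarrow\mathrm{Rect}(p,q)$. For $n_1=n_2=n$ we have $b_1=b_2=a=b$, and (11) becomes
$$\mathcal M^{HTS}_{n,n;2m+1}\leftrightarrow\mathrm{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)\times\mathrm{Rect}(\lceil\tfrac b2\rceil,\lfloor\tfrac b2\rfloor)\leftrightarrow\mathrm{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)^2.\tag{12}$$

**Example.** In the $4\times4$ case $a=b=2$, and the $\mathrm{ev}$-fixed $P\in SSYT((2,2),[4])$ correspond to $\emptyset\lhd\nu^1\lhd(2,2)$. Here $q_0(2,2)=q_1(2,2)=(1)$, so $(q_0,q_1)(\nu^1)$ is $(\emptyset,\emptyset)$, $((1),\emptyset)$, $(\emptyset,(1))$ or $((1),(1))$, that is, $\nu^1=\emptyset,(1,1),(2),(2,2)$: four, as found by hand. The matrix $M_0$ is half-turn symmetric; its tableau has rows $1\,1$ and $4\,4$ and no letters $2,3$, so $\nu^1=\emptyset$, and its two $1\times1$ arrays are both $(0)$.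

## 11. Doubly symmetric matrices as one rectangular array

To finish (2) we need DAS $\leftrightarrow\mathrm{Rect}(\lfloor b/2\rfloor,\lceil b/2\rceil)$. By Lemma 4(b) a DAS matrix is an array on the triangle $T_b$, and the plan is to pass to a matrix symmetric in both diagonals, use RSK, and split the resulting $\mathrm{ev}$-fixed tableau by Theorem 10. One more fact about RSK is needed, to control the parity of rows and columns.

**Lemma 13.** (a) If $A=A^T$, the number of odd columns of $\mathrm{sh}(A)$ is $\mathrm{tr}A$. (b) If $A=A^{at}$, the number of odd rows of $\mathrm{sh}(A)$ is the number of odd entries of $A$ on the antidiagonal.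

*Proof.* **Step 1: standardize.** Let $\ell_0=\sum A_{ij}$ and consider copies $(i,j,e)$, $1\le e\le A_{ij}$. For a copy $x$ let $\rho(x)$ be its rank in the lexicographic order of $(i,j,e)$, and $\gamma(x)$ its rank in the lexicographic order of $(j,i,e)$. The points $(\rho(x),\gamma(x))$ form an $\ell_0\times\ell_0$ permutation matrix $\tilde A$. Two copies of the same cell are ordered in the same way by $\rho$ and $\gamma$; so are copies of different cells with $i\le i'$, $j\le j'$; copies with $i<i'$, $j>j'$ are ordered oppositely. So comparability of points of $\tilde A$ is comparability of cells, and $\mathrm{sh}(\tilde A)=\mathrm{sh}(A)$ by (K2).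

**Step 2: part (a).** The map $(i,j,e)\mapsto(j,i,e)$ interchanges $\rho$ and $\gamma$. So $\tilde A$ is symmetric. Its fixed points are the copies fixed by the map, those with $i=j$; there are $\mathrm{tr}A$ of them. Use (K4).

**Step 3: part (b).** The map $(i,j,e)\mapsto(N+1-j,N+1-i,A_{ij}+1-e)$ changes $(\rho,\gamma)$ into $(\ell_0+1-\gamma,\ell_0+1-\rho)$. So $\tilde A$ is antidiagonally symmetric, and its points on the antidiagonal are the fixed copies, which are the middle copies of odd antidiagonal entries of $A$. Reversing the order of the rows of $\tilde A$ reverses its word. It gives a symmetric permutation matrix with that many fixed points and, by Schensted, transposed shape. Use (K4). ∎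

**Proposition 14.** There is an explicit bijection
$$\mathcal M^{DAS}_{n,n;2m+1}\leftrightarrow\mathrm{Rect}(\lfloor b/2\rfloor,\lceil b/2\rceil).\tag{13}$$

*Proof.* Put $a=\lfloor b/2\rfloor$ and $N=2a$. If $a=0$, then $b=1$, $T_b=\emptyset$, and both sets are singletons by Lemma 4(b). Let $a\ge1$.

**Step 1: to arrays on $T_b$.** By Section 2 and Lemma 4(b), DAS $\leftrightarrow\mathcal D^h\leftrightarrow$ weakly decreasing $Y:T_b\to[0,m]$.

**Step 2: take differences, as in Section 7.** Put
$$w(i,j)=\min(\text{values of }Y\text{ at those of }(i-1,j),(i,j-1)\text{ lying in }T_b)-Y(i,j),$$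
where the minimum is $m$ for $(1,1)$. Every other cell of $T_b$ has such a predecessor: $(i-1,j)$ if $i\ge2$, and $(1,j-1)$ if $i=1$. If $(i,j)\le(i',j')$ in $T_b$, the lattice path going first east to $(i,j')$ and then down to $(i',j')$ stays in $T_b$. So every chain of $T_b$ (in the product order) ending at $c$ is contained in a lattice path in $T_b$ from $(1,1)$ to $c$. Hence $Y=m-G$, where $G(c)$ is the maximal $w$-weight of a chain of $T_b$ ending at $c$. So $Y$ corresponds to a nonnegative integer array $w$ on $T_b$ all of whose chains have weight $\le m$, and every such $w$ occurs.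

**Step 3: unfold to a doubly symmetric matrix.** Let $T=\{(i,j):1\le i\le j,\ i+j\le2a+1\}$. If $b=2a+1$, then $T=T_b$; put $\tilde w=w$. If $b=2a$, put $\tilde w(i,j)=w(i,j-1)$ for $i<j$ and $\tilde w(i,i)=0$. Since $(i,j)\mapsto(i,j+1)$ is an isomorphism of posets from $T_b$ to $\{(i,j)\in T:i<j\}$, the maximal chain weights of $w$ and $\tilde w$ agree.

Let $A$ be the $N\times N$ matrix symmetric in both diagonals with $A_{ij}=\tilde w(i,j)$ for $(i,j)\in T$, $i+j\le2a$, and $A_{ij}=2\tilde w(i,j)$ for $(i,j)\in T$, $i+j=2a+1$. This is well defined since $T$ contains exactly one cell of each orbit of the symmetry group: transposition allows us to assume $i\le j$; the antidiagonal reflection preserves $i\le j$, replaces $i+j$ by $2N+2-(i+j)$, and fixes the cells with $i+j=N+1$. Thus $w\leftrightarrow A$, where $A$ ranges over the matrices symmetric in both diagonals with even antidiagonal entries and, if $b=2a$, zero main diagonal, subject to the chain condition of Step 2.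

**Step 4: the chain condition is $\lambda_1\le2m$.** A monotone path from $(1,1)$ to $(N,N)$ meets the antidiagonal in exactly one cell. Reflect its second part in the antidiagonal, and fold both parts by $(i,j)\mapsto(\min(i,j),\max(i,j))$. Folding preserves the product order and $i+j$, so it maps the cells of each part injectively to a chain of $T$. Each part, taken with half of the antidiagonal entry, becomes a chain of $T$ whose $\tilde w$-weight is its weight. So the weight of the path is at most twice the maximal chain weight. Conversely, as in Step 2, every chain of $T$ is contained in a lattice path in $T$ from $(1,1)$, which can be prolonged by east steps to the line $i+j=2a+1$. Followed by its antidiagonal reflection, this lattice path gives a monotone path of twice its weight, hence of at least twice the weight of the chain. So the maximal path weight of $A$ is twice the maximal chain weight of $\tilde w$, and the condition of Step 2 becomes $\lambda_1\le2m$ for $\lambda=\mathrm{sh}(A)$.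

**Step 5: RSK and the shape.** By Lemmas 5 and 13, $A\mapsto P(A)$ is a bijection onto the tableaux $P$ with letters in $[2a]$, $\mathrm{ev}P=P$, whose shape $\lambda$ has $\lambda_1\le2m$, all rows even and, if $b=2a$, also all columns even. (A nonnegative matrix has zero diagonal if and only if its trace is $0$.) So $\lambda=2\mu$, $\mu_1\le m$, $\mu$ has at most $2a$ parts, and for $b=2a$ moreover $\mu_{2s-1}=\mu_{2s}$ for all $s$. Since $X(\lambda)=\{2\mu_i+2a-i\}$, an element is even exactly when $i$ is. So $\lambda$ is balanced with $q_0(\lambda)=(\mu_2,\mu_4,\dots,\mu_{2a})=:\beta$ and $q_1(\lambda)=(\mu_1,\mu_3,\dots,\mu_{2a-1})=:\alpha$.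

**Step 6: split.** By Theorem 10, $P\leftrightarrow(t_0,t_1)\in SSYT(\beta,[a])\times SSYT(\alpha,[a])$. Here $(\alpha,\beta)$ ranges over all pairs of partitions with at most $a$ parts, $\alpha_1\le m$, and $\alpha_1\ge\beta_1\ge\alpha_2\ge\beta_2\ge\cdots$ if $b=2a+1$, respectively $\alpha=\beta$ if $b=2a$.

**Step 7: glue the two tableaux along a diagonal.** For $1\le i\le q\le a$ put $B(i+a-q,i)=(t_1^{(q)})_i$. For $b=2a$ put also $B(i,i+a-q)=(t_0^{(q)})_i$, and for $b=2a+1$ put $B(i,i+1+a-q)=(t_0^{(q)})_i$. For $b=2a$ the two definitions agree on the main diagonal ($q=a$) since $\alpha=\beta$. This fills an $a\times a$, respectively $a\times(a+1)$, array by diagonals. Adjacent cells lie on consecutive diagonals. The relation $(t_1^{(q)})_i\le(t_1^{(q+1)})_i$ reads $B(i+a-q,i)\le B(i+a-q-1,i)$, and $(t_1^{(q+1)})_{i+1}\le(t_1^{(q)})_i$ reads $B(i+a-q,i+1)\le B(i+a-q,i)$; similarly for $t_0$ with rows and columns exchanged. So the conditions that $B$ be weakly decreasing are exactly the interlacing conditions of $t_0$ and of $t_1$ and, for $b=2a+1$,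
$$B(i,i)=\alpha_i\ge\beta_i=B(i,i+1)\ge\alpha_{i+1}=B(i+1,i+1).$$
The maximal entry is $B(1,1)=\alpha_1\le m$. This is (13). ∎

**Example.** In the $4\times4$ case $b=2$, $a=1$, $T_2=\{(1,1)\}$, $w(1,1)=1-Y(1,1)\in\{0,1\}$. The matrix $A$ has zero diagonal and both off-diagonal entries $2w(1,1)$. For $w(1,1)=1$ its word is $2211$ and $\mathrm{sh}(A)=(2,2)$, so $\mu=(1,1)$ and $B=(1)$; for $w(1,1)=0$ we get $B=(0)$. The value $B=(0)$ belongs to $Y(1,1)=1$, that is, to the path $1,2,1$ and $H_0=\{-1,1\}$. For $b=3$, $m=1$, the set $\mathcal D^h$ consists of $1,2,3,4$; $1,2,3,2$; $1,2,1,2$, and $\mathrm{Rect}(1,2)$ also has three elements.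

**Proof of Theorem B.** Composing,
$$\mathcal M^{HTS}\ \xrightarrow{(11),\,(12)}\ \mathrm{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)^2\ \xrightarrow{(13)^{-1}\times(13)^{-1}}\ \mathcal M^{DAS}\times\mathcal M^{DAS}\tag{14}$$
is a composition of explicitly defined, explicitly invertible bijections for all $2\le2k-1\le n$. No cardinality was used. ∎

For $M_0$ the two arrays are $(0),(0)$, so its image is the pair consisting twice of the DAS matrix with $H_{\pm1}=\{-2,2\}$, $H_0=\{-1,1\}$.

## 12. Matrices of half size, and even index

**Proof of Theorem C(i).** By (3) with $r=m$, $b_2=q$ and $b_1=a-q$, we have $SSYT((m^q),[a])\leftrightarrow\mathcal M^U_{a-q+m,\,q+m;\,m+1}$ for $0\le q\le a$. Let $b_1=n_1-2m$, $b_2=n_2-2m$, $a=(b_1+b_2)/2$, with $b_1\equiv b_2\pmod2$. For $q=\lfloor b_2/2\rfloor$ we get $q+m=\lfloor n_2/2\rfloor$ and $a-q+m=\lceil b_1/2\rceil+m=\lceil n_1/2\rceil$. For $q=\lceil b_2/2\rceil$ we get $q+m=\lceil n_2/2\rceil$ and $a-q+m=\lfloor b_1/2\rfloor+m=\lfloor n_1/2\rfloor$. Insert this in (11), with $m+1=k$. ∎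

**Proof of Theorem C(ii).** By Lemma 12 and (3),
$$\mathrm{Rect}(\lfloor\tfrac b2\rfloor,\lceil\tfrac b2\rceil)\leftrightarrow SSYT((m^{\lfloor b/2\rfloor}),[b])\leftrightarrow\mathcal M^U_{\lceil n/2\rceil,\lfloor n/2\rfloor;k}.$$
Transpose, and use (13). In the $4\times4$ case the target is the set of $I_2$-avoiding $2\times2$ matrices with three ones; there are two. ∎

**Proof of Theorem C(iii).** Let $K$ be even, $r=K-1$ (odd) and $b=n-r\ge1$. Heights now satisfy $h\equiv d+b\pmod2$.

**Step 1: AS and DAS are empty, U is not.** If $H_d=-H_d$ for all $d$, then $|H_d|=r$ odd forces $0\in H_d$ for every $d\in[-b,b]$. By parity this is impossible for two consecutive $d$. So $\mathcal M^{AS}=\mathcal M^{DAS}=\emptyset$. On the other hand $\mathcal M^U\ne\emptyset$: take the translates $p+2t-r-1$, $1\le t\le r$, of one path $p$ with $\pm1$ steps and $p(\pm b)=0$. So the analogue of (1) fails.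

**Step 2: when HTS is empty.** In a half-turn symmetric family $H_0=-H_0$ has odd size, which forces $0\in H_0$, hence $b$ is even. Conversely, if $b$ is even, choose $p$ with $\pm1$ steps, $p(\pm b)=p(0)=0$ and $p(-d)=-p(d)$. The family $h_t=p+2t-r-1$ satisfies $h_t(-d)=-h_{r+1-t}(d)$, so it is half-turn symmetric and $\mathcal M^{HTS}\ne\emptyset$. Thus the analogue of (2) holds if and only if $b=n-K+1$ is odd, that is, if and only if $n$ is even, and then it reads $0=0$. ∎
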